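\title{Triangular truncation and the completely bounded maximal inequality for the Poisson semigroup on the torus}

\begin{abstract}
The maximal operator of the Poisson semigroup on $\mathbf{T}^d$ has norm of order $(p-1)^{-1}$ on $L_p(\mathbf{T}^d)$ as $p\to1^+$, and its completely bounded norm, which measures the same inequality for matrix-valued functions of arbitrary size, is at most of order $(p-1)^{-2}$. We show that the completely bounded norm is at least $\cos^{-2}(\pi/2p)$, so that its exact order is $(p-1)^{-2}$. The lower bound holds along any set of times accumulating at $0$, and for every family of probability measures whose Fourier coefficients tend to zero and which contains a sequence converging weakly to $\delta_0$; for sets of times that do not accumulate at $0$ the norm stays bounded in $p$. The proof reduces the maximal inequality to triangular truncation on Schatten classes.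
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $d\ge1$ and let $\mathbf{T}^d=\mathbf{R}^d/\mathbf{Z}^d$ carry normalized Lebesgue measure. The Poisson semigroup $(P_s)_{s\ge0}$ is the Fourier multiplier semigroup
\[
P_s\big(e^{2\pi i\langle k,\cdot\rangle}\big)=e^{-s|k|}\,e^{2\pi i\langle k,\cdot\rangle},\qquad k\in\mathbf{Z}^d,
\]
where $|k|$ is the Euclidean norm. Thus $P_0$ is the identity, and for $s>0$ the operator $P_s$ is convolution with $p_s(t)=\sum_k e^{-s|k|}e^{2\pi i\langle k,t\rangle}$. By the Poisson summation formula, $p_s$ is the periodization of the Euclidean Poisson kernel $c_d\,\sigma(\sigma^2+|x|^2)^{-(d+1)/2}$ with $\sigma=s/2\pi$, where $c_d$ makes the integral equal to $1$. Hence $p_s$ is a probability density.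

For a scalar function $f$, the maximal inequality bounds $\|\sup_s|P_sf|\|_p$ by a multiple of $\|f\|_p$. It fails at $p=1$ because of concentration. Keeping one term of the periodization and choosing $\sigma=|t|$ gives $\sup_{s>0}p_s(t)\ge c_d2^{-(d+1)/2}|t|^{-d}$ on $[-\frac12,\frac12]^d$, which is not integrable, while the functions $f=p_\varepsilon$ have norm $1$ in $L_1$ and maximal functions $\sup_{s\ge\varepsilon}p_s$ increasing to $\sup_{s>0}p_s$. This paper is about the rate at which the constant blows up as $p\to1^+$ when $f$ takes values in matrices.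

\subsection*{Matrix-valued maximal norms}
Let $M_m$ be the algebra of complex $m\times m$ matrices with its usual trace $\operatorname{Tr}$. For $1\le p<\infty$, the space $L_p(M_m\otimes L_\infty(\mathbf{T}^d))$ consists of the measurable functions $f:\mathbf{T}^d\to M_m$ with
\[
\|f\|_p=\Big(\int_{\mathbf{T}^d}\operatorname{Tr}|f(t)|^p\,dt\Big)^{1/p}<\infty,\qquad |f|=(f^*f)^{1/2},
\]
and for $p=\infty$ the norm is the essential supremum of the operator norm of $f(t)$. A matrix is regarded as a constant function, so $\|z\|_p$ is the Schatten $p$-norm of $z\in M_m$. The operators $P_s$ act entrywise; this is the map $\mathrm{id}\otimes P_s$, still written $P_s$.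

A pointwise supremum is not available, because two positive matrices need not have a least upper bound. For the matrix units $e_{11},e_{22}\in M_2$, a least upper bound $u$ would lie below the identity $I$ and have diagonal entries at least $1$, which forces $u=I$; yet $\left(\begin{smallmatrix}2&\sqrt2\\ \sqrt2&2\end{smallmatrix}\right)$ dominates both units and does not dominate $I$. One therefore defines the norm of the supremum without defining the supremum, through the vector-valued spaces of Pisier and Junge. For a semifinite von Neumann algebra $\mathcal{M}$ and a family $(x_s)_{s\in S}$ in $L_p(\mathcal{M})$, put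
\begin{equation}\label{eq:norm}
\big\|(x_s)_s\big\|_{L_p(\mathcal{M};\ell_\infty)}=\inf\Big\{\|a\|_{2p}\,\sup_s\|y_s\|_\infty\,\|b\|_{2p}\Big\},
\end{equation}
where the infimum runs over all factorizations $x_s=a\,y_s\,b$ with $a,b\in L_{2p}(\mathcal{M})$ and $(y_s)_s$ uniformly bounded in $\mathcal{M}$, and equals $+\infty$ if there is none. We only meet $\mathcal{M}=M_m\otimes L_\infty(\mathbf{T}^d)$ and write $L_p(\ell_\infty)$ for short.

For $m=1$ the quantity \eqref{eq:norm} equals $\inf\{\|w\|_p:|x_s|\le w \text{ a.e. for each } s\}$: a factorization gives $w=|a||b|\sup_s\|y_s\|_\infty$, and a majorant $w$ gives the factorizations with $a=b=(w+\eta)^{1/2}$, $\eta>0$. For $x_s=P_sf$, which is continuous in $s>0$ at each point, this is $\|\sup_s|P_sf|\|_p$. For positive matrix-valued families, \eqref{eq:norm} is again the smallest norm of a common majorant (Lemma~\ref{lem:majorant}).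

The completely bounded norm of a family of operators $(T_s)_{s\in S}$ on $L_p(\mathbf{T}^d)$, viewed as the maximal map $f\mapsto(T_sf)_s$, is the best constant that works for matrices of all sizes:
\[
\big\|(T_s)_s:L_p(\mathbf{T}^d)\to L_p(\mathbf{T}^d;\ell_\infty)\big\|_{\mathrm{cb}}
=\sup_{m\ge1}\ \sup_{\|f\|_p\le1}\big\|((\mathrm{id}\otimes T_s)f)_s\big\|_{L_p(\ell_\infty)},
\]
with $f\in L_p(M_m\otimes L_\infty(\mathbf{T}^d))$. For a nonempty set of times $S\subset[0,\infty)$ we write
\[
C_p(S)=\big\|(P_s)_{s\in S}:L_p(\mathbf{T}^d)\to L_p(\mathbf{T}^d;\ell_\infty)\big\|_{\mathrm{cb}}.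
\]
A factorization of a family restricts to any subfamily, so $C_p(S')\le C_p(S)$ when $S'\subset S$.

\subsection*{The question}
We write $A\lesssim B$ if $A\le cB$ with $c$ independent of $p$, and $\lesssim_d$, $\simeq_d$ to recall that the constants may depend on $d$. Two facts are known, and we take them for granted.
\begin{itemize}
\item[(K1)] The scalar maximal operator ($m=1$, $S=[0,\infty)$) has norm of order $\max\{1,(p-1)^{-1}\}$ on $L_p(\mathbf{T}^d)$.
\item[(K2)] $C_p([0,\infty))\lesssim_d\max\{1,(p-1)^{-2}\}$ for $1<p\le\infty$.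
\end{itemize}
The question, posed in \cite{CGP}, is whether (K2) can be improved to match (K1): does
\begin{equation}\label{eq:question}
C_p([0,\infty))\lesssim_d\max\Big\{1,\frac1{p-1}\Big\}
\end{equation}
hold for all $1<p\le\infty$?

The simplest cases suggest that it does. A single $P_s$ is an average of translations, so it is a contraction on matrix-valued $L_p$ just as on scalar $L_p$. If $f=\operatorname{diag}(f_1,\dots,f_m)$ with $f_j\ge0$, then $w=\operatorname{diag}(\sup_sP_sf_j)$ dominates every $P_sf$, and applying the scalar inequality to each entry bounds $\|w\|_p$ by the scalar constant times $\|f\|_p$. So neither matrices alone nor suprema of commuting values cost more than the scalar case. The answer is nevertheless negative.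

\subsection*{Results}
For $p=\infty$ we read $1/p=0$ and $p/(p-1)=1$.

\begin{theorem}\label{thm:poisson}
If $0$ is an accumulation point of $S\subset[0,\infty)$, in particular if $S=[0,\infty)$, then for all $1<p\le\infty$
\[
C_p(S)\ \ge\ \frac1{\cos^2\big(\frac{\pi}{2p}\big)}\ \ge\ \frac4{\pi^2}\Big(\frac p{p-1}\Big)^2 .
\]
Hence \eqref{eq:question} fails for every $d\ge1$, and, with \textup{(K2)}, $C_p([0,\infty))\simeq_d\max\{1,(p-1)^{-2}\}$.
\end{theorem}

So (K2) is sharp, and the completely bounded constant is strictly worse than the scalar one as $p\to1^+$. Restricting the set of times never produces an intermediate rate.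

\begin{theorem}\label{thm:dichotomy}
Let $S\subset[0,\infty)$ be nonempty.
\begin{itemize}
\item[(a)] If $0$ is an accumulation point of $S$, then $C_p(S)\simeq_d\max\{1,(p-1)^{-2}\}$ for $1<p\le\infty$.
\item[(b)] If $0$ is not an accumulation point of $S$, then $\sup_{1<p\le\infty}C_p(S)<\infty$.
\end{itemize}
\end{theorem}

The lower bound uses very little about the Poisson kernel. For a Borel probability measure $\mu$ on $\mathbf{T}^d$ let $\widehat\mu(k)=\int e^{-2\pi i\langle k,u\rangle}\,d\mu(u)$ and $(\mu*f)(t)=\int f(t-u)\,d\mu(u)$.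

\begin{theorem}\label{thm:universal}
Let $(\mu_s)_{s\in S}$ be Borel probability measures on $\mathbf{T}^d$ such that
\begin{itemize}
\item[(i)] $\lim_{|k|\to\infty}\widehat{\mu_s}(k)=0$ for each $s\in S$, and
\item[(ii)] some sequence $\mu_{s_l}$ converges weakly to $\delta_0$.
\end{itemize}
Then for $1<p\le\infty$ the maximal map $f\mapsto(\mu_s*f)_{s\in S}$ satisfies
\[
\big\|(\mu_s*\cdot)_s:L_p(\mathbf{T}^d)\to L_p(\mathbf{T}^d;\ell_\infty)\big\|_{\mathrm{cb}}\ \ge\ \frac1{\cos^2\big(\frac{\pi}{2p}\big)}\ \ge\ \frac4{\pi^2}\Big(\frac p{p-1}\Big)^2 .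
\]
\end{theorem}

Hypothesis (i) holds whenever $\mu_s$ has a density, by the Riemann--Lebesgue lemma. Since trigonometric polynomials are dense in $C(\mathbf{T}^d)$, probability measures $\mu_{s_l}$ converge weakly to $\delta_0$ exactly when $\widehat{\mu_{s_l}}(k)\to1$ for every $k$. The theorem therefore covers the heat semigroup at positive times (periodized Gaussians, with coefficients $e^{-s|k|^2}$), the Fej\'er means (products of the densities $\frac1N|\sum_{0\le k<N}e^{2\pi ikt_j}|^2$, with coefficients $\prod_j(1-|k_j|/N)_+$), the averages over balls shrinking to the origin, and arbitrary subsequences of these, since a subsequence of a sequence converging to $\delta_0$ still converges to $\delta_0$.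

\subsection*{The route}
Let $q=p/(p-1)$ be the conjugate exponent. We test the maximal inequality on functions $f(t)=D(t)zD(t)^*$, where $z$ is a fixed positive matrix and $D(t)$ is a diagonal unitary with rapidly increasing frequencies. A majorant of the averages of $f$ yields a single matrix that dominates all upper left corners of $z$ (Section~\ref{sec:compress}). By duality, the existence of such majorants with constant $C$ forces triangular truncation to have norm at most $C^{1/2}$ on the Schatten class of exponent $2q$ (Section~\ref{sec:truncation}). That norm is at least $1/\sin(\pi/2q)$, which is of order $q$ (Section~\ref{sec:riesz}), and so $C\gtrsim q^2$. Section~\ref{sec:example} shows the first two steps for $2\times2$ matrices. Fact (K1) is never used, and (K2) is used only for the upper bounds in Theorems~\ref{thm:poisson} and~\ref{thm:dichotomy}(a).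

\section{Maximal norms and majorants}\label{sec:majorants}

For Hermitian matrices, $a\le b$ means $\xi^*a\xi\le\xi^*b\xi$ for all column vectors $\xi\in\mathbf{C}^m$. For functions it means $a(t)\le b(t)$ for almost every $t$; in a statement about a family $(x_s)$ the null set may depend on $s$. We use the following standard facts, valid for matrices and for matrix-valued functions on $\mathbf{T}^d$.
\begin{itemize}
\item $a\le b$ implies $c^*ac\le c^*bc$, and $\operatorname{Tr}(ca)\le\operatorname{Tr}(cb)$ if $c\ge0$.
\item $\|a^*a\|_p=\|aa^*\|_p=\|a\|_{2p}^2$, $\|a^*\|_p=\|a\|_p$, and $\|uav\|_p=\|a\|_p$ for unitary $u,v$.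
\item H\"older's inequality: $|\operatorname{Tr}(ab)|\le\|a\|_p\|b\|_q$ for $a,b\in M_m$.
\item Averaging is contractive: $\|\int g\|_p\le\int\|g(t)\|_p\,dt\le\|g\|_p$, by the triangle inequality in $M_m$ and the scalar H\"older inequality on a probability space.
\end{itemize}
The next lemma translates \eqref{eq:norm} into the language of order. Part (b) serves the lower bounds. Part (a) serves Theorem~\ref{thm:dichotomy}(b), and is stated for combinations of positive families so that it applies to arbitrary $f$.

\begin{lemma}\label{lem:majorant}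
Let $1\le p\le\infty$ and let $(x_s)_{s\in S}$ be a nonempty family in $L_p(M_m\otimes L_\infty(\mathbf{T}^d))$.
\begin{itemize}
\item[(a)] Suppose $x_s=\sum_{j=1}^Jc_jx_{s,j}$ with scalars $|c_j|\le1$ and functions $x_{s,j}\ge0$, and suppose $w\in L_p$ satisfies $\sum_jx_{s,j}\le w$ for every $s$. Then $\|(x_s)_s\|_{L_p(\ell_\infty)}\le\|w\|_p$.
\item[(b)] If $x_s\ge0$ for every $s$, then
\[
\|(x_s)_s\|_{L_p(\ell_\infty)}=\inf\{\|w\|_p:\ x_s\le w\text{ for every }s\in S\}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\eta>0$ and $w_\eta=w+\eta I$. This function is positive definite, and $w_\eta^{\pm1/2}$ is measurable because $a\mapsto a^{\pm1/2}$ is continuous on positive definite matrices. Put $u_{s,j}=w_\eta^{-1/2}x_{s,j}w_\eta^{-1/2}\ge0$ and $y_s=\sum_jc_ju_{s,j}$. Then $\sum_ju_{s,j}\le w_\eta^{-1/2}w\,w_\eta^{-1/2}\le I$, and for vectors $\xi,\zeta$ the Cauchy--Schwarz inequality, first for each positive form $u_{s,j}$ and then for the sum, gives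
\[
|\zeta^*y_s\xi|\le\sum_j(\zeta^*u_{s,j}\zeta)^{1/2}(\xi^*u_{s,j}\xi)^{1/2}\le\Big(\sum_j\zeta^*u_{s,j}\zeta\Big)^{1/2}\Big(\sum_j\xi^*u_{s,j}\xi\Big)^{1/2}\le|\zeta||\xi| .
\]
So $\|y_s\|_\infty\le1$ and $x_s=w_\eta^{1/2}y_sw_\eta^{1/2}$, whence the norm \eqref{eq:norm} is at most $\|w_\eta^{1/2}\|_{2p}^2=\|w_\eta\|_p\le\|w\|_p+\eta m^{1/p}$. Let $\eta\to0$.

(b) The inequality $\le$ is (a) with $J=1$. Conversely, let $x_s=ay_sb$ with $M=\sup_s\|y_s\|_\infty<\infty$, and let $\lambda>0$. For almost every $t$ and all $\xi$,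
\[
\xi^*x_s\xi=(a^*\xi)^*y_s(b\xi)\le M|a^*\xi||b\xi|\le\tfrac M2\big(\lambda^{-1}\xi^*aa^*\xi+\lambda\,\xi^*b^*b\,\xi\big).
\]
Thus $w_\lambda=\frac M2(\lambda^{-1}aa^*+\lambda b^*b)$ dominates every $x_s$, and $\|w_\lambda\|_p\le\frac M2(\lambda^{-1}\|a\|_{2p}^2+\lambda\|b\|_{2p}^2)$. The infimum of the right side over $\lambda>0$ is $\|a\|_{2p}M\|b\|_{2p}$.
\end{proof}

\section{Two-by-two matrices}\label{sec:example}

Let $d=1$, $m=2$, $1<p<\infty$, and let $0$ be an accumulation point of $S$. Fix a positive matrix $z=(z_{jk})\in M_2$ and an integer $N\ge1$, and put $D(t)=\operatorname{diag}(1,e^{2\pi iNt})$ and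
\[
f(t)=D(t)zD(t)^*=\begin{pmatrix}z_{11}&z_{12}e^{-2\pi iNt}\\ z_{21}e^{2\pi iNt}&z_{22}\end{pmatrix}.
\]
All values of $f$ are unitarily equivalent to $z$, so $f$ does not concentrate anywhere and $\|f\|_p=\|z\|_p$. The semigroup damps the off-diagonal entries:
\[
P_sf(t)=D(t)\begin{pmatrix}z_{11}&\lambda z_{12}\\ \lambda z_{21}&z_{22}\end{pmatrix}D(t)^*,\qquad\lambda=e^{-sN}.
\]
Fix a time $s_1>0$ in $S$, take $N$ so large that $e^{-s_1N}$ is nearly $0$, and then take $s_2\in S$ so small that $e^{-s_2N}$ is nearly $1$. If $w$ dominates $P_{s_1}f$ and $P_{s_2}f$, the matrix $W=\int D(t)^*w(t)D(t)\,dt$ dominates the two damped matrices, and $\|W\|_p\le\|w\|_p$. In the limit, which is made precise in Proposition~\ref{prop:compress}, we obtain $W$ with $\|W\|_p\le C_p(S)\|z\|_p$ and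
\[
W\ge\operatorname{diag}(z_{11},z_{22})\ge z_{11}e_{11},\qquad W\ge z .
\]
So $W$ dominates both $z$ and its upper left corner. If $z$ is diagonal, $W=z$ will do. If not, a larger $W$ may be needed. Take the rank one projection $z=vv^*$ and the orthonormal basis $\xi_1,\xi_2$ given by
\[
v=\frac1{\sqrt3}\begin{pmatrix}\sqrt2\\1\end{pmatrix},\qquad\xi_1=\frac1{\sqrt3}\begin{pmatrix}\sqrt2\\-1\end{pmatrix},\qquad\xi_2=\frac1{\sqrt3}\begin{pmatrix}1\\ \sqrt2\end{pmatrix}.
\]
Test the first inequality on $\xi_1$ and the second on $\xi_2$: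
\[
\operatorname{Tr}W=\xi_1^*W\xi_1+\xi_2^*W\xi_2\ge z_{11}\,\xi_1^*e_{11}\xi_1+|\xi_2^*v|^2=\frac23\cdot\frac23+\Big(\frac{2\sqrt2}3\Big)^2=\frac43 .
\]
Since $\|z\|_p=1$ and $\operatorname{Tr}W\le2^{1/q}\|W\|_p$, we get $C_p(S)\ge\frac43\,2^{-1/q}$, which exceeds $1$ for $p$ near $1$. The number is small, but the loss comes from noncommutativity alone.

To see how it grows with the size of the matrices, let $x$ be the unitary with rows $\xi_1^*,\xi_2^*$ and delete its entry above the diagonal:
\[
x=\frac1{\sqrt3}\begin{pmatrix}\sqrt2&-1\\1&\sqrt2\end{pmatrix},\qquad\Delta x=\frac1{\sqrt3}\begin{pmatrix}\sqrt2&0\\1&\sqrt2\end{pmatrix},\qquad(\Delta x)\,v=\frac13\begin{pmatrix}2\\2\sqrt2\end{pmatrix}.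
\]
The two terms $\frac49$ and $\frac89$ above are the squares of the entries of $(\Delta x)v$. Deleting an entry has raised the operator norm from $1$ to at least $2/\sqrt3$, and the bound on $\operatorname{Tr}W$ is the \emph{square} of this number, because $W$ is tested through quadratic forms. This is the origin of the exponent $2$ in Theorem~\ref{thm:poisson}.

\section{From convolutions to compressions}\label{sec:compress}

Let $E_n=e_{11}+\dots+e_{nn}\in M_m$ be the projection onto the first $n$ coordinates, so that $E_nzE_n$ is the upper left $n\times n$ corner of $z$, completed by zeros.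

\begin{proposition}\label{prop:compress}
Let $(\mu_s)_{s\in S}$ satisfy the hypotheses of Theorem~\ref{thm:universal}, let $1<p<\infty$, and let $C$ be the completely bounded norm of $f\mapsto(\mu_s*f)_s$. Assume $C<\infty$. Then for every $m$ and every $z\ge0$ in $M_m$ there is $W\in M_m$ with
\begin{equation}\label{eq:corner}
W\ge E_nzE_n\quad(1\le n\le m),\qquad\|W\|_p\le C\|z\|_p .
\end{equation}
\end{proposition}

A convolution acts on the variable $t$ and ignores the matrix structure, while a compression acts on the matrix indices. The link is to attach a frequency $N_j$ to the index $j$. A measure close to $\delta_0$ leaves low frequencies almost unchanged and, by (i), almost kills very high ones, so $m$ measures can be made to cut the list $N_1,\dots,N_m$ at its $m$ successive positions.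

\begin{proof}
Fix $m$, $z$ and $\varepsilon\in(0,1)$.

\emph{Step 1: interlacing frequencies and measures.} We choose $N_1,\dots,N_m\in\mathbf{Z}^d$ and members $\nu_1,\dots,\nu_m$ of the family alternately, starting with $N_1=0$. Given $N_1,\dots,N_n$, hypothesis (ii) gives $\widehat{\mu_{s_l}}(N_j)\to1$ for each $j\le n$, so we may take $\nu_n=\mu_{s_l}$ with $|\widehat{\nu_n}(N_j)-1|\le\varepsilon$ for all $j\le n$. Given $\nu_1,\dots,\nu_n$, hypothesis (i) provides $N_{n+1}$ at which all of $\widehat{\nu_1},\dots,\widehat{\nu_n}$ have modulus at most $\varepsilon$. In the end,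
\begin{equation}\label{eq:cut}
|\widehat{\nu_n}(N_j)-1|\le\varepsilon\quad(j\le n),\qquad|\widehat{\nu_n}(N_j)|\le\varepsilon\quad(j>n).
\end{equation}
For the Poisson kernels $\nu_n=p_{s_n}\,dt$ this is the interlacing $|N_1|\ll s_1^{-1}\ll|N_2|\ll s_2^{-1}\ll\cdots$: with $|N_j|$ increasing, it suffices that $s_n|N_n|\le\varepsilon$ and $s_n|N_{n+1}|\ge\log(1/\varepsilon)$.

\emph{Step 2: the test function.} Let $D(t)=\operatorname{diag}(e^{2\pi i\langle N_j,t\rangle})_{j\le m}$ and $f(t)=D(t)zD(t)^*$. Then $f\ge0$ and $\|f\|_p=\|z\|_p$. Since $D(t-u)=D(t)D(u)^*$,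
\begin{equation}\label{eq:transfer}
(\nu_n*f)(t)=D(t)\,z_n\,D(t)^*,\qquad z_n=\int D(u)^*zD(u)\,d\nu_n(u).
\end{equation}

\emph{Step 3: a variance inequality.} The $(j,k)$ entry of $z_n$ is $\widehat{\nu_n}(N_j-N_k)z_{jk}$. It involves differences of frequencies, which \eqref{eq:cut} does not control, and in any case $z_n$ keeps the whole diagonal of $z$, so it is in general not close to $E_nzE_n$. We only need a lower bound, and positivity supplies one. Let
\[
\Lambda_n=\int D(u)\,d\nu_n(u)=\operatorname{diag}\big(\overline{\widehat{\nu_n}(N_j)}\big)_{j\le m},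
\]
so that $\|\Lambda_n-E_n\|_\infty\le\varepsilon$ by \eqref{eq:cut}. Because $z\ge0$ and $\nu_n$ is positive, the integral below is positive; because $\nu_n$ has total mass $1$, each of the three terms containing $\Lambda_n$ in the expansion integrates to $\pm\Lambda_n^*z\Lambda_n$:
\[
0\le\int\big(D(u)-\Lambda_n\big)^*z\big(D(u)-\Lambda_n\big)\,d\nu_n(u)=z_n-\Lambda_n^*z\Lambda_n-\Lambda_n^*z\Lambda_n+\Lambda_n^*z\Lambda_n .
\]
Hence $z_n\ge\Lambda_n^*z\Lambda_n$.

\emph{Step 4: removing the variable $t$.} The family $(\mu_s*f)_s$ is positive and has norm at most $C\|z\|_p$ in $L_p(\ell_\infty)$. By Lemma~\ref{lem:majorant}(b) there is $w$ with $\|w\|_p\le C\|z\|_p+\varepsilon$ and $w\ge\nu_n*f$ for $1\le n\le m$. By \eqref{eq:transfer}, $D(t)^*w(t)D(t)\ge z_n$ for almost every $t$. Integrating, the matrix $W_\varepsilon=\int D(t)^*w(t)D(t)\,dt$ satisfies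
\[
W_\varepsilon\ge z_n\ge\Lambda_n^*z\Lambda_n\quad(1\le n\le m),\qquad\|W_\varepsilon\|_p\le\|D^*wD\|_p=\|w\|_p\le C\|z\|_p+\varepsilon .
\]

\emph{Step 5: the limit.} Let $\varepsilon\to0$ with $m$ and $z$ fixed. The matrices $W_\varepsilon$ are bounded in the finite-dimensional space $M_m$, so they converge along a sequence to some $W$ with $\|W\|_p\le C\|z\|_p$. The matrices $\Lambda_n$, which depend on $\varepsilon$, tend to $E_n$. The cone of positive matrices is closed, so $W\ge E_nzE_n$.
\end{proof}

\section{From compressions to triangular truncation}\label{sec:truncation}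

To bound $C$ from below we must show that every $W$ as in \eqref{eq:corner} is large, and $W$ is not explicit. Duality removes it: as in Section~\ref{sec:example}, we test the $n$-th inequality on the $n$-th row of a matrix $x$ and add up. Let $\Delta$ be triangular truncation on $M_m$,
\[
(\Delta x)_{nj}=x_{nj}\quad(j\le n),\qquad(\Delta x)_{nj}=0\quad(j>n).
\]
The $n$-th row of $\Delta x$ is the $n$-th row of $x$ cut after $n$ entries, that is,
\begin{equation}\label{eq:row}
e_{nn}\,\Delta x=e_{nn}\,xE_n .
\end{equation}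

\begin{proposition}\label{prop:truncation}
Let $1<p<\infty$, $m\ge1$ and $C\ge0$. Suppose that for every $z\ge0$ in $M_m$ there is $W\in M_m$ satisfying \eqref{eq:corner}. Then $\|\Delta x\|_{2q}^2\le C\|x\|_{2q}^2$ for all $x\in M_m$.
\end{proposition}

\begin{proof}
Put $y=\Delta x$, let $z\ge0$ and let $W$ satisfy \eqref{eq:corner}. By \eqref{eq:row}, $y^*e_{nn}y=(e_{nn}y)^*(e_{nn}y)=E_nx^*e_{nn}xE_n$. The matrices $x^*e_{nn}x$ are positive and sum to $x^*x$, so
\[
\operatorname{Tr}(y^*yz)=\sum_{n=1}^m\operatorname{Tr}\big(x^*e_{nn}x\,E_nzE_n\big)\le\sum_{n=1}^m\operatorname{Tr}\big(x^*e_{nn}x\,W\big)=\operatorname{Tr}(x^*xW),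
\]
and H\"older's inequality bounds the last term by $\|x^*x\|_q\|W\|_p\le C\|x\|_{2q}^2\|z\|_p$. Now take $z=|y|^{2(q-1)}$, the choice that saturates H\"older's inequality on the left. Then $\operatorname{Tr}(y^*yz)=\|y\|_{2q}^{2q}$, and $\|z\|_p=\|y\|_{2q}^{2q/p}$ because $(q-1)p=q$. Since $2q-2q/p=2$, dividing by $\|y\|_{2q}^{2q/p}$ gives the claim when $y\ne0$; for $y=0$ there is nothing to prove.
\end{proof}

\section{Triangular truncation and the Riesz projection}\label{sec:riesz}

It remains to bound from below the norm of $\Delta$ on the Schatten class of exponent $r=2q>2$, as $m\to\infty$. On Toeplitz matrices $\Delta$ acts as the Riesz projection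
\[
R\Big(\sum_kc_ke^{2\pi ikt}\Big)=\sum_{k\ge0}c_ke^{2\pi ikt}
\]
acts on their symbols, and normalized Schatten norms of large Toeplitz matrices recover the $L_r$ norms of the symbols. This moves the problem to scalar functions on $\mathbf{T}$, where an explicit extremal family is available.

\begin{lemma}\label{lem:toeplitz}
Let $1<r<\infty$. If $\|\Delta x\|_r\le K\|x\|_r$ for all $m$ and all $x\in M_m$, then $\|Rh\|_r\le K\|h\|_r$ for all trigonometric polynomials $h$ on $\mathbf{T}$.
\end{lemma}

\begin{proof}
For a trigonometric polynomial $h$ let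
\[
T_m(h)=\big(\widehat h(n-j)\big)_{n,j\le m}=\int_{\mathbf{T}}h(t)\,v_tv_t^*\,dt,\qquad v_t=(e^{-2\pi ijt})_{j\le m}\in\mathbf{C}^m .
\]
Truncation keeps the entries with $n-j\ge0$, so $\Delta T_m(h)=T_m(Rh)$.

\emph{Upper bound:} for $1<\rho<\infty$,
\begin{equation}\label{eq:toeplitz-upper}
\|T_m(h)\|_\rho\le m^{1/\rho}\|h\|_\rho .
\end{equation}
By the singular value decomposition there are orthonormal bases $(\xi_l)$ and $(\zeta_l)$ of $\mathbf{C}^m$ such that the singular values of $T_m(h)$ are $\sigma_l=\zeta_l^*T_m(h)\xi_l$. Then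
\[
\sigma_l=\int h(t)\,(\zeta_l^*v_t)(v_t^*\xi_l)\,dt\le\int|h|\,\omega_l,\qquad\omega_l(t)=\tfrac12\big(|\zeta_l^*v_t|^2+|v_t^*\xi_l|^2\big).
\]
By Parseval's identity $\int|v_t^*\xi|^2\,dt=|\xi|^2$, so each $\omega_l$ is a probability density, and Jensen's inequality gives $\sigma_l^\rho\le\int|h|^\rho\omega_l$. Since both bases are orthonormal, $\sum_l\omega_l(t)=|v_t|^2=m$. Summing over $l$ proves \eqref{eq:toeplitz-upper}.

\emph{Lower bound:}
\begin{equation}\label{eq:toeplitz-lower}
\|h\|_r\le\liminf_{m\to\infty}m^{-1/r}\|T_m(h)\|_r .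
\end{equation}
Let $r'$ be the conjugate exponent and $g$ a trigonometric polynomial. There are $m-|k|$ pairs $(n,j)$ with $n-j=k$ when $|k|<m$, so
\[
\frac1m\operatorname{Tr}\big(T_m(h)T_m(g)\big)=\sum_{|k|<m}\Big(1-\frac{|k|}m\Big)\widehat h(k)\,\widehat g(-k)\ \longrightarrow\ \sum_k\widehat h(k)\,\widehat g(-k)=\int hg .
\]
By H\"older's inequality and \eqref{eq:toeplitz-upper} for $g$, the left side has modulus at most $m^{-1}\|T_m(h)\|_r\,m^{1/r'}\|g\|_{r'}=m^{-1/r}\|T_m(h)\|_r\|g\|_{r'}$. Trigonometric polynomials are dense in $L_{r'}(\mathbf{T})$, so the supremum of $|\int hg|$ over those with $\|g\|_{r'}\le1$ is $\|h\|_r$. This proves \eqref{eq:toeplitz-lower}.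

Applying \eqref{eq:toeplitz-lower} to $Rh$, then the hypothesis, then \eqref{eq:toeplitz-upper},
\[
\|Rh\|_r\le\liminf_mm^{-1/r}\|\Delta T_m(h)\|_r\le K\limsup_mm^{-1/r}\|T_m(h)\|_r\le K\|h\|_r .\qedhere
\]
\end{proof}

The next bound is due to Gohberg and Krupnik; we include a proof. We look for a small $f$ with $Rf$ large. If $g$ has only nonnegative frequencies, then $R\overline g$ is a constant, so $f=g-c\,\overline g$ has $Rf=g$ up to a constant, and $c$ is free to produce cancellation in $f$. The cancellation is uniform over the circle when the argument of $g$ takes only two values $\pm\varphi$, and powers of $\frac{1+z}{1-z}$ have this property. A small power cancels best, but the additive constant is negligible only when $\|g\|_r$ is large, which pushes the power up to the limit of integrability $1/r$.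

\begin{lemma}\label{lem:riesz}
Let $2<r<\infty$. If $\|Rh\|_r\le K\|h\|_r$ for all trigonometric polynomials $h$, then $K\ge1/\sin(\pi/r)$.
\end{lemma}

\begin{proof}
By density, $R$ extends to $L_r(\mathbf{T})$ with norm at most $K$. Fourier coefficients are continuous functionals on $L_r$, so $\widehat{Rf}(k)=\widehat f(k)$ for $k\ge0$ and $\widehat{Rf}(k)=0$ for $k<0$, for every $f\in L_r$; these coefficients determine $Rf$.

Let $0<\beta<1/r$ and $G(\zeta)=\big(\frac{1+\zeta}{1-\zeta}\big)^\beta$ for $|\zeta|\le1$, $\zeta\ne\pm1$, with the principal branch. In the open disc the base has real part $(1-|\zeta|^2)/|1-\zeta|^2>0$, so $G$ is holomorphic there, $G(0)=1$, and $G$ is continuous up to the circle minus $\{\pm1\}$. On the circle $\frac{1+e^{2\pi it}}{1-e^{2\pi it}}=i\cot(\pi t)$, so $g(t)=G(e^{2\pi it})$ satisfies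
\[
g=|\cot(\pi t)|^\beta e^{i\varphi(t)},\qquad\varphi(t)=\pm\pi\beta/2,
\]
and $g\in L_r$ because $\beta r<1$.

We check that $g$ has only nonnegative frequencies. For $|\zeta|=1$ and $0<\rho<1$ we have $1-\rho\le|1-\rho\zeta|$, hence $|1-\zeta|\le|1-\rho\zeta|+(1-\rho)\le2|1-\rho\zeta|$ and $|G(\rho\zeta)|\le(4/|1-\zeta|)^\beta$, which is integrable on the circle since $\beta<1$. By dominated convergence, $G(\rho e^{2\pi it})\to g(t)$ in $L_1$ as $\rho\to1$. The functions on the left are given by the Taylor series of $G$, so their coefficients vanish for $k<0$ and equal $G(0)=1$ for $k=0$; the same holds for $g$. Consequently $Rg=g$, and $R\overline g=1$ because the $k$-th coefficient of $\overline g$ is $\overline{\widehat g(-k)}$.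

Let $c=\cos(\pi\beta)$ and $f=g-c\,\overline g$. Then $Rf=g-c$, and
\[
|f|=|g|\,|e^{2i\varphi}-c|=|g|\,|e^{\pm i\pi\beta}-\cos(\pi\beta)|=|g|\sin(\pi\beta).
\]
Therefore $\|g\|_r-1\le\|Rf\|_r\le K\sin(\pi\beta)\|g\|_r$, that is, $1-\|g\|_r^{-1}\le K\sin(\pi\beta)$. As $\beta\uparrow1/r$, Fatou's lemma gives $\liminf\|g\|_r^r\ge\int|\cot(\pi t)|\,dt=\infty$, and so $1\le K\sin(\pi/r)$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
Let $C$ be the completely bounded norm; we may assume $C<\infty$. For $p=\infty$ the claim is $C\ge1\ge4/\pi^2$. Take $m=1$ and $f=1$: then $\mu_s*f=1$, every majorant $w\ge1$ has $\|w\|_\infty\ge1$, and Lemma~\ref{lem:majorant}(b) gives $C\ge1$.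

Let $1<p<\infty$ and $r=2q>2$. Propositions~\ref{prop:compress} and~\ref{prop:truncation} give $\|\Delta x\|_r\le C^{1/2}\|x\|_r$ for all $m$ and $x\in M_m$. Lemmas~\ref{lem:toeplitz} and~\ref{lem:riesz} then give $C^{1/2}\ge1/\sin(\pi/2q)$. Since $\frac\pi{2q}=\frac\pi2-\frac\pi{2p}$ and $\sin u\le u$ for $u\ge0$,
\[
C\ge\frac1{\sin^2\big(\frac\pi{2q}\big)}=\frac1{\cos^2\big(\frac\pi{2p}\big)}\ge\Big(\frac{2q}\pi\Big)^2=\frac4{\pi^2}\Big(\frac p{p-1}\Big)^2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:poisson} and~\ref{thm:dichotomy}\textup{(a)}]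
The time $s=0$ corresponds to $\delta_0$, which violates (i), so we discard it: let $S'=S\setminus\{0\}$ and $\mu_s=p_s\,dt$ for $s\in S'$. These are probability measures with $\widehat{\mu_s}(k)=e^{-s|k|}$, so (i) holds. There is a sequence $s_l\to0$ in $S'$, and $e^{-s_l|k|}\to1$ for each $k$, so (ii) holds. Theorem~\ref{thm:universal} and $C_p(S)\ge C_p(S')$ give the displayed inequalities of Theorem~\ref{thm:poisson}. Since $\frac p{p-1}\ge\max\{1,\frac1{p-1}\}$, they imply
\[
C_p(S)\ge\frac4{\pi^2}\max\{1,(p-1)^{-2}\},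
\]
which is not $O((p-1)^{-1})$ as $p\to1^+$; with $S=[0,\infty)$ this refutes \eqref{eq:question}. The matching upper bound is $C_p(S)\le C_p([0,\infty))$ together with (K2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}\textup{(b)}]
Away from $s=0$ the kernels are uniformly bounded, so all the averages are dominated by a multiple of the mean of the function. There is $\delta>0$ with $S\setminus\{0\}\subset[\delta,\infty)$, and for $s\ge\delta$
\[
0\le p_s\le\sum_{k\in\mathbf{Z}^d}e^{-\delta|k|}=:K_\delta<\infty .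
\]
If $\phi\ge0$ is in $L_p(M_m\otimes L_\infty(\mathbf{T}^d))$, then $P_s\phi(t)=\int p_s(u)\phi(t-u)\,du\le K_\delta\int\phi$ for $s\ge\delta$, while $P_0\phi=\phi$. Hence
\begin{equation}\label{eq:bounded}
P_s\phi\le\phi+K_\delta\int\phi\quad(s\in S),\qquad\Big\|\phi+K_\delta\int\phi\Big\|_p\le(1+K_\delta)\|\phi\|_p ,
\end{equation}
the norm bound because averaging is contractive.

Let $f$ be arbitrary, and write $f=g+ih$ with $g=\frac12(f+f^*)$ and $h=\frac1{2i}(f-f^*)$ Hermitian; both have norm at most $\|f\|_p$. Put $f_1=\frac12(|g|+g)$, $f_2=\frac12(|g|-g)$, $f_3=\frac12(|h|+h)$, $f_4=\frac12(|h|-h)$. These functions are positive, $f=f_1-f_2+if_3-if_4$, and $\phi=\sum_jf_j=|g|+|h|$ has $\|\phi\|_p\le2\|f\|_p$. Now $P_sf=P_sf_1-P_sf_2+iP_sf_3-iP_sf_4$ with $P_sf_j\ge0$ and $\sum_jP_sf_j=P_s\phi$. Lemma~\ref{lem:majorant}(a) and \eqref{eq:bounded} give $\|(P_sf)_{s\in S}\|_{L_p(\ell_\infty)}\le2(1+K_\delta)\|f\|_p$. The constant depends neither on $m$ nor on $p$.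
\end{proof}

\begin{remark}\label{rem:hypotheses}
Hypotheses (i) and (ii) of Theorem~\ref{thm:universal} enter only in the choice \eqref{eq:cut}, and neither can be dropped. The family consisting of $\delta_0$ alone satisfies (ii) but not (i), and its completely bounded norm is at most $1$ for every $p$: the polar decomposition $f=u|f|$ gives the factorization $f=(u|f|^{1/2})\cdot I\cdot|f|^{1/2}$, whose cost in \eqref{eq:norm} is at most $\|f\|_p$. The Poisson kernels with $s\ge\delta>0$ satisfy (i), and their norm is bounded in $p$ by Theorem~\ref{thm:dichotomy}(b), so the conclusion fails without (ii).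
\end{remark}

\begin{thebibliography}{1}

\bibitem{CGP}
Jos\'e M. Conde-Alonso, Adri\'an M. Gonz\'alez-P\'erez, and Javier Parcet,
\emph{Noncommutative strong maximals and almost uniform convergence in several directions},
arXiv:1910.10551 (2019).

\end{thebibliography}
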